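# Colliding points and breaking curves: the codimension-one boundaries of the ABCT variety

## 1. Two ways to spoil a twisted cubic

Put $n\ge 7$ real points in order on a twisted cubic in $\mathbb P^3$, and let the points and the cubic move until some four of the points become coplanar. Four distinct points of a twisted cubic are never coplanar, so at that moment something has gone wrong with the picture. What, in codimension one?

The answer that one would first guess: either two neighboring points collide, or the cubic breaks into a conic and a line that meet, with consecutive labels on each piece. For four-dimensional brackets this is what Dawei Shen and Emanuele Ventura conjecture in "The ABCT Variety $V(3,n)$ is a Positive Geometry", arXiv:2603.09365 (2026), where the case $n=7$ is listed. We shall prove the guess, with its converse, and an analogue for rational normal curves of every degree. First we make it precise, then we test it.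

**Definition (Grassmannian and positivity).** $\mathrm{Gr}(k,n)$ is the Grassmannian of $k$-planes in $\mathbb C^n$; a point is a full-rank $k\times n$ matrix modulo left multiplication by $GL_k$. For a $k$-subset $J=\{i_1<\dots<i_k\}$ the Plücker coordinate $p_J=[i_1\cdots i_k]$ is the minor on the columns $J$; all $p_J$ together are defined up to a common scalar. $\mathrm{Gr}(k,n)_{\ge 0}$ is the set of points whose $p_J$ are, after a common scaling, real and $\ge 0$.

The basic example is the Vandermonde matrix with columns $(1,t_i,\dots,t_i^{k-1})^T$. Here $p_J=\prod_{i<j,\;i,j\in J}(t_j-t_i)$, so for $t_1<\dots<t_n$ all coordinates are positive.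

**Definition (configurations).** Put $d=k-1$. A point of $\mathrm{Gr}(k,n)$ with nonzero columns gives $n$ points $d_1,\dots,d_n\in\mathbb P^d$ that span $\mathbb P^d$, up to projective transformations. Rescaling columns does not change the configuration.

**Definition (ABCT variety).** The rational Veronese map $\nu_k$ from $\mathrm{Gr}(2,n)$ to $\mathrm{Gr}(k,n)$ sends the matrix with columns $(s_i,t_i)^T$ to the matrix with columns $(s_i^{k-1},s_i^{k-2}t_i,\dots,t_i^{k-1})^T$, wherever the latter has rank $k$. The ABCT variety $V(k,n)$ of Arkani-Hamed–Bourjaily–Cachazo–Trnka is the Zariski closure of the image. We write $V=V(k,n)$ and $V_{\ge 0}=V\cap \mathrm{Gr}(k,n)_{\ge0}$. Throughout, $3\le k\le n-3$.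

So a generic point of $V$ is a configuration of $n$ points on a rational normal curve of degree $d$, and for $k=4$ on a twisted cubic.

**Definition (boundary).** Let $\partial V_{\ge0}$ be the topological boundary of $V_{\ge 0}$ inside $V(\mathbb R)$. A boundary of $(V,V_{\ge0})$ is an irreducible component of the Zariski closure of $\partial V_{\ge0}$ that has codimension one in $V$.

A toy example of the notion: for the half-disc $\{x^2+y^2\le1,\ y\ge 0\}$ in the plane, the Zariski closure of the topological boundary has two components, $y=0$ and $x^2+y^2=1$.

Labels are read cyclically modulo $n$. A cyclic interval is a set of cyclically consecutive labels; for $n=7$, $\{6,7,1\}$ is one and $\{1,2,4\}$ is not. The guess for $k=4$ names two types of loci.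

* Type (a), collision: for some $i$, the Zariski closure of the set of configurations with $d_i=d_{i+1}$ such that the $n-1$ distinct points $d_1,\dots,d_i,d_{i+2},\dots,d_n$ lie on a twisted cubic.
* Type (b), conic and line: for some cyclic interval $I$ with $2\le |I|\le n-4$, the Zariski closure of the set of configurations for which there are a line $L$ and a plane conic $C$ in $\mathbb P^3$ with $L\cap C\ne\emptyset$, such that $d_j\in L$ for $j\in I$ and $d_j\in C$ for $j\notin I$.

**Facts on rational normal curves.** A rational normal curve (rnc) of degree $a$ in $\mathbb P^a$ is the image of a map $\mathbb P^1\to\mathbb P^a$ given by a basis of the binary forms of degree $a$; an rnc of degree $a$ in a larger space is an rnc in its span $\cong\mathbb P^a$. For $a=1$ it is a line, for $a=2$ a smooth conic. We use four facts.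

* (F1) Any at most $a+1$ distinct points of an rnc of degree $a$ are independent, by Vandermonde.
* (F2) A degree-$a$ map $\mathbb P^1\to\mathbb P^a$ whose image spans $\mathbb P^a$ is an isomorphism onto an rnc: its $a+1$ coordinate forms are independent, hence a basis of the $(a+1)$-dimensional space of forms.
* (F3) Any two rncs of degree $a$ in $\mathbb P^a$ are projectively equivalent, since two bases differ by a linear map.
* (F4) Castelnuovo (Harris, *Algebraic Geometry*, Thm 1.18): through $a+3$ points of $\mathbb P^a$ in linearly general position there passes a unique rnc of degree $a$.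

## 2. Tests by hand: parameter counts and six points on a conic

**Counting parameters for $k=4$.** Twisted cubics form a $12$-dimensional family ($15=\dim PGL_4$ minus $3=\dim PGL_2$), so $n$ points on a twisted cubic have $n+12$ parameters, and codimension one means $n+11$. Collisions: $12+(n-1)=n+11$, as hoped. Conic and line: $3$ for the plane, $5$ for the conic, $1$ for the meeting point $p$, $2$ for the line through $p$, and $n$ for the points, again $n+11$. But this equals the dimension of the set of configurations only if a configuration determines the curves up to finitely many choices.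

* If $|I|=1$, the line is not determined. The configuration is $n-1$ points on a conic and one arbitrary point: $3+5+(n-1)+3=n+10$ parameters, one too few.
* If $|I|=n-3$, only three points $d_j$ lie on the conic. With $p$ there are four, and these lie on a one-parameter family of conics. The configuration is $n-3$ points on a line and three arbitrary points: $4+(n-3)+9=n+10$, again one too few.
* If $2\le|I|\le n-4$, the line is determined by two points and the plane by at least four; then $p$ is determined, and the conic passes through at least five known points. The dimension is $n+11$.

This explains the range of $|I|$ in (b).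

**A conic breaking into two lines ($k=3$).** Split the labels into $A$ and $B$. Give $i\in A$ the parameter $\varepsilon\tau_i$ and $j\in B$ the parameter $\tau_j$. In the matrix with columns $(1,t,t^2)^T$ multiply the rows by $1,\varepsilon^{-1},\varepsilon^{-1}$ and the columns in $B$ by $\varepsilon$. The columns become
$$(1,\tau_i,\varepsilon\tau_i^2)^T\quad(i\in A),\qquad (\varepsilon,\tau_j,\tau_j^2)^T\quad (j\in B),$$
and all of these lie on the conic $xz=\varepsilon y^2$. At $\varepsilon=0$ the conic becomes the line pair $xz=0$, with $A$ on $z=0$, $B$ on $x=0$, and node $(0:1:0)$. Letting parameters $t_i$ collide and keeping everything else fixed gives only collisions; the broken curve appears when the points of one group collide and we rescale coordinates at the same time.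

**Six points on a conic.** Take $k=3$, $n=6$. Then $\dim\mathrm{Gr}(3,6)=9$, and $\dim V(3,6)=2n-4=8$ (Section 4). On $V(3,6)$
$$[123][345][156][246]=[234][456][126][135]. \tag{1}$$
Indeed, on columns $\lambda_i(1,t_i,t_i^2)^T$ both sides equal $\prod_i\lambda_i^2$ times the product of $t_j-t_i$ over all pairs $i<j$ except $14,25,36$, and such points are dense.

Let $E$ be a boundary with $[123]=0$ on $E$; it is irreducible of dimension $7$. By (1), one of the four brackets on the right vanishes identically on $E$. With columns $v_i$:

* $[456]=0$: $123$ are collinear and $456$ are collinear.
* $[234]=0$: at each point either $v_2,v_3$ are dependent, or $v_1,v_4$ lie in the span of $v_2,v_3$, so that $1234$ are collinear.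
* $[126]=0$: likewise $v_1,v_2$ are dependent or $1236$ are collinear.
* $[135]=0$: likewise $v_1,v_3$ are dependent or $1235$ are collinear.

Each of these seven loci is irreducible of codimension $2$ in $\mathrm{Gr}(3,6)$: two dependent columns in $\mathbb C^3$ are two conditions, a $3\times4$ block of rank $\le2$ is two conditions, and $[123]=[456]=0$ are two conditions on disjoint sets of columns. So each has dimension $7$, and $E$ is one of them. Five fit the $k=3$ version of the guess (neighbors collide, or two lines with consecutive labels): $123|456$, $d_2=d_3$, $1234|56$, $d_1=d_2$, $6123|45$. Two do not: $d_1=d_3$ and $1235|46$. Since $V$ is invariant under permutations of the labels, algebra alone cannot tell them from the good ones. Positivity can. As we shall see (Lemma 2), boundary points are dense in $E$, so some point of $V_{\ge0}\cap E$ has every bracket positive that does not vanish identically on $E$.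

* $d_1=d_3$: write $v_3=cv_1$. Then $[234]=-c\,[124]$ forces $c<0$, while $[345]=c\,[145]$ forces $c>0$.
* $1235|46$: let $\omega$ be an area form on the plane containing $v_1,v_2,v_3,v_5$, and $f$ a linear form vanishing on that plane, normalized so that $\det(u,u',w)=\omega(u,u')f(w)$ for $u,u'$ in the plane. Then $[124]=\omega(v_1,v_2)f(v_4)$ and $[126]=\omega(v_1,v_2)f(v_6)$ force $f(v_4),f(v_6)$ to have the same sign, while $[145]=-\omega(v_1,v_5)f(v_4)$ and $[156]=\omega(v_1,v_5)f(v_6)$ force opposite signs.

So the guess survives, and positivity is what makes the pieces cyclically consecutive.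

**The list for $n=7$, $k=4$.** Up to rotation, Shen and Ventura give: (i) $d_1,d_2,d_3$ collinear and $d_4,d_5,d_6,d_7$ coplanar; (ii) $d_1=d_2$; (iii) $d_1,\dots,d_5$ coplanar and the line $d_6d_7$ meets the conic through $d_1,\dots,d_5$, set-theoretically $[ijkl]=0$ for $\{i,j,k,l\}\subseteq\{1,\dots,5\}$ and
$$[4567][1267][2347][1357]-[1567][1237][3457][2467]=0 .$$
Family (ii) is type (a). Family (i) is type (b) with $|I|=3$: through $d_4,\dots,d_7$ and the point where the line meets their plane there is always a conic. Family (iii) is type (b) with $|I|=2$. The displayed equation is (1) with a $7$ appended to each bracket: it is (1) for the projections of $d_1,\dots,d_6$ from $d_7$. If the line $d_6d_7$ meets the conic, the six projections lie on a conic, so it holds.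

**Where bracket equations run out.** In the $(3,6)$ test one relation together with one vanishing bracket gave a second vanishing bracket, so two conditions, and two is exactly the codimension of $E$ in $\mathrm{Gr}(3,6)$. In general $V(k,n)$ has codimension
$$k(n-k)-(2n-4)=(k-2)(n-k-2)$$
in $\mathrm{Gr}(k,n)$, and a boundary has codimension one more. Already for $(4,7)$ this is $3$: a relation like (1) plus $p_J=0$ yields two vanishing brackets and then stops, and the missing condition may be as complicated as the quartic in (iii). For $(4,n)$ the codimension of $V$ is $2(n-6)$. To continue in this way we would have to know all equations of $V$ and decompose $V\cap\{p_J=0\}$.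

The way around is to forget equations and keep the curve. A boundary point is a limit of points on rational curves; if we let the curves converge too, in a compact space of maps from rational curves, the limit configuration lies on a tree of rational curves. A dimension count then allows at most one node in codimension one, and the parameter count from the start of this section says which one-node curves qualify.

## 3. The loci for all $k$, and the two theorems

**Definition (loci).** For $i\neq j$, let $\mathcal C_{ij}$ be the closure in $\mathrm{Gr}(k,n)$ of the set of configurations with $d_i=d_j$ for which the $n-1$ points $d_l$ $(l\ne j)$ are distinct and lie on an rnc of degree $d$.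

For $[n]=A\sqcup B$ and $a,b\ge1$ with $a+b=d$, let $L_{A,a|B,b}$ be the set of configurations for which there are rncs $C_A,C_B\subset\mathbb P^d$ of degrees $a,b$, with spans $\Lambda_A,\Lambda_B$, and a point $p\in C_A\cap C_B$ with $\Lambda_A\cap\Lambda_B=\{p\}$, such that the $d_i$ $(i\in A)$ are distinct points of $C_A\setminus p$ and the $d_j$ $(j\in B)$ are distinct points of $C_B\setminus p$. Let $\mathcal D_{A,a|B,b}$ be the closure in $\mathrm{Gr}(k,n)$ of its part consisting of configurations that span $\mathbb P^d$. The notation is symmetric in $(A,a)\leftrightarrow(B,b)$.

**Condition $(*)$.** [$|A|\ge a+2$, or $a=1$ and $|A|=2$] and [$|B|\ge b+2$, or $b=1$ and $|B|=2$]. Equivalently, with $m(1)=2$ and $m(a)=a+2$ for $a\ge2$: $|A|\ge m(a)$ and $|B|\ge m(b)$. In particular $|A|\ge a+1$ and $|B|\ge b+1$.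

For $k=4$, family (iii) is $\mathcal D_{\{6,7\},1|\{1,\dots,5\},2}$. For $k=5$ a rational normal quartic may break as line plus cubic or as conic plus conic.

**Theorem B.** Let $3\le k\le n-3$. The boundaries of $(V(k,n),V(k,n)_{\ge0})$ are exactly the $\mathcal C_{i,i+1}$ $(i\in\mathbb Z/n)$ and the $\mathcal D_{A,a|B,b}$ with $A,B$ complementary cyclic intervals satisfying $(*)$. These are pairwise distinct; their number is $2n+\tfrac12n(k-2)(n-k-2)$.

**Theorem A.** For $n\ge7$ the boundaries of $(V(4,n),V(4,n)_{\ge0})$ are exactly the loci (a) and (b). There are $n+n(n-5)=n(n-4)$ of them. In particular, every boundary is a locus of type (a) or of type (b).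

As a check of the count in Theorem B for $k=5$, $n=8$: there are $8$ collisions; line plus cubic needs $|A|\ge2$, $|B|\ge5$, so $|A|\in\{2,3\}$ and $16$ loci; conic plus conic needs $|A|=|B|=4$, so $4$ loci. The total is $28=16+\frac12\cdot8\cdot3\cdot1$.

From now on $N:=k^2+n-4$. We work over $\mathbb C$, and closures are Zariski closures unless said otherwise.

## 4. From the Grassmannian to configurations, and what a boundary looks like

**Step 1. Translating between $\mathrm{Gr}(k,n)$ and $(\mathbb P^d)^n$.** The purpose is to be able to count dimensions with points in $\mathbb P^d$. Let $\mathrm{Gr}^\circ\subset\mathrm{Gr}(k,n)$ be the open set where all columns are nonzero, $M^\circ$ the set of full-rank $k\times n$ matrices with nonzero columns, and $P\subset(\mathbb P^d)^n$ the open set of spanning $n$-tuples. The maps $M^\circ\to\mathrm{Gr}^\circ$ and $M^\circ\to P$ are principal bundles for the connected groups $GL_k$ and $(\mathbb C^*)^n$. Both are therefore open and surjective with irreducible fibers. For an open continuous surjection $\pi$ one has $\pi^{-1}(\overline Y)=\overline{\pi^{-1}(Y)}$, and if the fibers are irreducible, preimages of irreducible sets are irreducible.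 Hence torus-invariant subsets $X\subset\mathrm{Gr}^\circ$ correspond to $PGL_k$-invariant subsets $X'\subset P$ (both are the same as subsets of $M^\circ$ invariant under $GL_k\times(\mathbb C^*)^n$), compatibly with closures and irreducibility. Computing the dimension of the preimage in $M^\circ$ in two ways gives $\dim X+k^2=\dim X'+n$, that is,
$$\dim X=\dim X'+n-k^2. \tag{2}$$

**Step 2. The dimension of $V$.** $V$ is irreducible, since it is the closure of the image of an irreducible variety. It is invariant under permutations of the columns, and under $(\mathbb C^*)^n$: scaling $(s_i,t_i)$ by $\mu$ scales column $i$ by $\mu^d$, and $\mu\mapsto \mu^d$ is onto. Matrices with distinct $(s_i:t_i)$ are dense in $\mathrm{Gr}(2,n)$, and by (F3) every rnc of degree $d$ is projectively equivalent to the standard one. Hence $V\cap\mathrm{Gr}^\circ$ corresponds to the closure $W$ in $P$ of the set $U$ of $n$-tuples of distinct points on rncs of degree $d$.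

The set $U$ is the image of $PGL_k\times\{n\text{ distinct points of }\mathbb P^1\}$, where $(g,x)$ goes to the images of the points $x_i$ on the curve $gC_0$, with $C_0$ the standard rnc. Since $n\ge d+3$, the curve through such a tuple is unique by (F1) and (F4). So if $(g,x),(g',x')$ give the same tuple, $g^{-1}g'$ preserves $C_0$. It acts on $C_0\cong\mathbb P^1$ by an element of $PGL_2$, and that element determines it, because a projective transformation fixing $C_0$ pointwise fixes $d+2$ points in linearly general position. Conversely every element of $PGL_2$ is induced by a transformation preserving $C_0$. So the fibers are copies of $PGL_2$, and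
$$\dim W=(k^2-1)+n-3=N,\qquad \dim V=N+n-k^2=2n-4 .$$

**Lemma 1.** $\dim\{x\in V:\text{column }i\text{ of }x\text{ is }0\}\le 2n-6$.

**Proof.** Near such an $x$ the other columns have rank $k$, so deleting column $i$ is a morphism to $\mathrm{Gr}(k,n-1)$ on an open set. It maps points $\nu_k(\cdot)$ with distinct $(s_l:t_l)$ into $V(k,n-1)$, and these are dense in $V$, so it maps $V$ into $V(k,n-1)$ wherever it is defined. It is injective on $\{\text{column }i=0\}$, and $\dim V(k,n-1)\le\dim\mathrm{Gr}(2,n-1)=2n-6$. $\square$

**Lemma 2.** The set $\partial V_{\ge0}$ lies in $V\cap\{\prod_Jp_J=0\}$, a proper closed subset of $V$. For every component $E$ of $\overline{\partial V_{\ge0}}$ the set $\partial V_{\ge0}\cap E$ is Zariski dense in $E$. Let $E$ be a boundary, so that $E$ is irreducible and $\dim E=2n-5$. Then: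

* (i) $E\subset\{p_J=0\}$ for some $J$;
* (ii) $E$ is $(\mathbb C^*)^n$-invariant;
* (iii) $E^\circ:=E\cap\mathrm{Gr}^\circ$ is dense in $E$, and corresponds to an irreducible closed $E'\subset W\subset P$ with $\dim E'=N-1$.

**Proof.** $V_{\ge0}$ is closed in $V(\mathbb R)$: it is given by $p_Jp_{J'}\ge0$ for all $J,J'$. A point with all $p_J>0$ has a neighborhood in $V(\mathbb R)$ with the same property, so it is interior. Hence boundary points have some $p_J=0$. The set $\{\prod_J p_J=0\}\cap V$ is proper, because no $p_J$ vanishes on $U$.

Density: let $E_1,E_2,\dots$ be the finitely many components. Then $\partial V_{\ge0}=\bigcup_i(\partial V_{\ge0}\cap E_i)$, so $E\subset\bigcup_i\overline{\partial V_{\ge0}\cap E_i}$. As $E$ is irreducible, $E\subset\overline{\partial V_{\ge0}\cap E_i}\subset E_i$ for some $i$. As $E$ is a component, $E=E_i$ and all inclusions are equalities.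

(i) $E$ is irreducible and lies in the union of the $\{p_J=0\}$. (ii) Scaling columns by $\mathbb R_{>0}^n$ preserves $V(\mathbb R)$ and $V_{\ge0}$, hence $\partial V_{\ge0}$ and its closure. The stabilizer of a closed set in $(\mathbb C^*)^n$ is Zariski closed, and $\mathbb R^n_{>0}$ is Zariski dense, so $(\mathbb C^*)^n$ preserves $\overline{\partial V_{\ge0}}$. Being connected, it preserves each component. (iii) By Lemma 1, points of $V$ with a zero column form a set of dimension at most $2n-6<\dim E$, so $E^\circ$ is nonempty and open in the irreducible $E$. By (ii) and Step 1 it corresponds to an irreducible closed $E'\subset W$, and by (2) $\dim E'=2n-5-n+k^2=N-1$. $\square$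

**Remark (real or complex closure).** We take Zariski closures over $\mathbb C$; taking the closure inside $V(\mathbb R)$ gives the same objects. Let $Z=\partial V_{\ge0}$ and let $\overline Z=\bigcup E_i$ be the decomposition of its complex closure into components. A complex polynomial vanishes on $Z$ if and only if its real and imaginary parts do, so the real Zariski closure of $Z$ is $\overline Z(\mathbb R)=\bigcup E_i(\mathbb R)$. By Lemma 2, $E_i$ is the closure of a set of real points, so it is stable under complex conjugation, that is, defined over $\mathbb R$; and $E_i(\mathbb R)$ is dense in the irreducible $E_i$, hence irreducible in the induced topology, which is the real Zariski topology. It has the same dimension as $E_i$. No $E_i(\mathbb R)$ contains another, since their closures do not. So the components of the real closure are the $E_i(\mathbb R)$, and $E_i$ is recovered as the closure of $E_i(\mathbb R)$.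

## 5. Keeping the curve in the limit: stable maps and the cost of a node

**Definition (stable map).** An $n$-pointed genus-$0$ stable map of degree $d$ to $\mathbb P^d$ is a connected nodal curve $\Sigma$ that is a tree of components $\cong\mathbb P^1$, with $n$ distinct marked nonsingular points and a morphism $f:\Sigma\to\mathbb P^d$ of total degree $d$, such that every component on which $f$ is constant carries at least three special points (marked points or nodes). Evaluation $\mathrm{ev}$ sends it to the $n$-tuple of images of the marked points.

Two examples. The broken conic of Section 2: two components of degree $1$ glued at one node, the markings $A$ on one and $B$ on the other. And a collision: one component of degree $d$, and attached to it a component of degree $0$ carrying the two markings $i,j$ and the node; its evaluation has $d_i=d_j$.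

The textbook fact that we need (Fulton–Pandharipande, *Notes on stable maps and quantum cohomology*, Thm 1): there is a projective coarse moduli space $\overline M_{0,n}(\mathbb P^d,d)$ whose points are the isomorphism classes of these stable maps. Evaluation is a morphism $\mathrm{ev}:\overline M_{0,n}(\mathbb P^d,d)\to(\mathbb P^d)^n$, so its image is closed. The image contains $U$: take $\Sigma=\mathbb P^1$. Since $W$ is the closure of $U$ in $P$, every point of $W$ is $\mathrm{ev}$ of a stable map.

**Step 1. Cutting into finitely many strata.** The combinatorial type $T$ of a stable map consists of a tree with $s$ vertices (the components) and $\delta=s-1$ edges (the nodes), degrees $d_v\ge0$ with $\sum_vd_v=d$, and a distribution of the markings over the vertices. Only finitely many types are stable. Every leaf of a tree with $s\ge2$ has positive degree or carries at least two markings, and every vertex of valency $2$ has positive degree or carries a marking, so there are at most $d+n$ of each; and a tree has fewer vertices of valency $\ge3$ than leaves.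

Let $P_T$ be the space of all data of type $T$: for each vertex $v$ a map $f_v:\mathbb P^1\to\mathbb P^d$ of degree $d_v$ and distinct points of $\mathbb P^1$, one for each marking and each edge at $v$, such that for each edge the two images agree. Every stable map of type $T$ comes from a point of $P_T$, and we write $\mathrm{ev}$ also for the evaluation on $P_T$. So $W$ is covered by the finitely many constructible sets $\mathrm{ev}(P_T)$.

**Lemma 3.** $P_T$ has pure dimension $N-\delta+3s$, and $\dim\mathrm{ev}(P_T)\le N-\delta$. If $s=2$, then $P_T$ is irreducible, of dimension $N+5$.

**Proof.** First we compute the dimension. Let $Y_v$ be the space of data at $v$ without the matching conditions. A map of degree $d_v$ is a $(d+1)$-tuple of binary forms of degree $d_v$ without common zero, up to scalar, so $Y_v$ is open in a product of a projective space with copies of $\mathbb P^1$. It is irreducible of dimension $(d+1)(d_v+1)-1+n_v+e_v$, where $n_v$ and $e_v$ count the markings and edges at $v$. Evaluation at one node point is a $PGL_k$-equivariant morphism $Y_v\to\mathbb P^d$. Since $PGL_k$ acts transitively on $\mathbb P^d$, it is surjective and all its fibers are isomorphic. Every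 component of a fiber has dimension at least $\dim Y_v-d$, with equality over a nonempty open set of $\mathbb P^d$, hence everywhere: all fibers have pure dimension $\dim Y_v-d$.

Now order the vertices $v_1,\dots,v_s$ so that each $v_j$ with $j\ge2$ is joined to exactly one earlier vertex. Let $P_j$ be the space of data on $v_1,\dots,v_j$ (with all their special points), matching along the edges between them. Then $P_1=Y_{v_1}$, $P_s=P_T$, and $P_j=P_{j-1}\times_{\mathbb P^d}Y_{v_j}$, formed with the two evaluations at the new edge. The fibers of $P_j\to P_{j-1}$ have dimension $\dim Y_{v_j}-d$, so components of $P_j$ have dimension at most $\dim P_{j-1}+\dim Y_{v_j}-d$. On the other hand, $P_j$ is cut out in $P_{j-1}\times Y_{v_j}$ by pulling back the diagonal of $\mathbb P^d\times\mathbb P^d$, hence locally by $d$ equations, so all its components have at least this dimension, by purity of $P_{j-1}$ (induction). Summing up, $P_T$ has pure dimension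
$$\sum_v\big((d+1)(d_v+1)-1+n_v+e_v\big)-d\delta=(d+1)(d+s)-s+n+2\delta-d\delta .$$
With $s=\delta+1$ this is $d^2+2d+n+2\delta$. Subtracting $3s=3\delta+3$ leaves $(d+1)^2-4+n-\delta=N-\delta$, as claimed.

Next we bound the image. The connected group $PGL_2^s$ acts on $P_T$ by reparametrizing each component, and $\mathrm{ev}$ is constant on orbits. Stabilizers are finite: if $f_v$ is not constant, only finitely many $\varphi\in PGL_2$ satisfy $f_v\circ\varphi=f_v$; if $f_v$ is constant, three special points are fixed. So orbits have dimension $3s$. Each component of $P_T$ is preserved, the fibers of $\mathrm{ev}$ on it are unions of orbits and so have dimension at least $3s$, and $\dim\mathrm{ev}(P_T)\le N-\delta$.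

Finally let $s=2$ with vertices $v,w$. Fix $p\in\mathbb P^d$ and let $F_v$ be the fiber over $p$ of evaluation at the node point $x_0$ of $v$. Consider the part of $F_v$ with $x_0=\infty$. The condition $f(\infty)=p$ says that the vector of leading coefficients is nonzero and lies on the line $\hat p$, so the allowed $f$ form an open subset of a linear subspace of the projective space of $(d+1)$-tuples of forms. The markings are distinct points of $\mathbb C$. So this part is irreducible. $F_v$ is the image of $PGL_2$ times this part, hence irreducible; likewise $F_w$. And $P_T$ is the image of $PGL_k\times F_v\times F_w$ under $(g,y,z)\mapsto(gy,gz)$, hence irreducible. Its dimension is $N-1+6=N+5$. $\square$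

## 6. Which one-node strata fill a divisor

Let $E$ be a boundary and $E'$ as in Lemma 2. In this section we show that $E=\mathcal C_{ij}$ for some $i\ne j$, or $E=\mathcal D_{A,a|B,b}$ with $(*)$. Cyclic order plays no role yet.

**Step 1. At most one node.** $E'\subset W$ is covered by the finitely many constructible sets $\mathrm{ev}(P_T)\cap E'$. As $E'$ is irreducible, one of them is dense in $E'$; fix this $T$. By Lemma 3, $N-1=\dim E'\le N-\delta$, so $\delta\le1$.

**Step 2. Not zero nodes.** If $\delta=0$, a spanning configuration in $\mathrm{ev}(P_T)$ comes from a degree-$d$ map $\mathbb P^1\to\mathbb P^d$ whose image spans, so by (F2) from an rnc with distinct points on it. By (F1) any $k$ of the points are independent, and no $p_J$ vanishes. This contradicts Lemma 2(i).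

So $\delta=1$: two components, of degrees $a+b=d$, with marking sets $A\sqcup B=[n]$.

**Step 3. One component is contracted: collisions.** Let $a=0$ (the case $b=0$ is symmetric). By stability $|A|\ge2$. For spanning configurations the other component maps onto an rnc $C$ of degree $d$, by (F2). The points $d_i$ $(i\in A)$ all equal one point $q\in C$, and $q$ and the $d_j$ $(j\in B)$ are distinct points of $C$. Such configurations are parametrized by $PGL_k$ times the space of $1+n-|A|$ distinct points of $\mathbb P^1$, on which $PGL_2$ acts freely without changing the configuration. So they form an irreducible set of dimension at most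
$$(k^2-1)+(1+n-|A|)-3=N+1-|A| .$$
Since $\dim E'=N-1$, we get $|A|=2$, say $A=\{i,j\}$. Now a dense subset of $E'$ lies in an irreducible set of dimension $\le N-1=\dim E'$, so $E'$ is the closure of that set in $P$. That set consists exactly of the configurations in the definition of $\mathcal C_{ij}$ (they span, as $n-1\ge k$). Hence $E=\mathcal C_{ij}$.

**Step 4. Both degrees positive: the broken curve.** Let $a,b\ge1$ and take a spanning configuration in $\mathrm{ev}(P_T)$. The images of the components have spans $\Lambda_A,\Lambda_B$ of dimensions at most $a,b$, and both contain the image $p$ of the node. Together they span $\mathbb P^{a+b}$, so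
$$a+b=\dim\Lambda_A+\dim\Lambda_B-\dim(\Lambda_A\cap\Lambda_B)\le a+b-0 .$$
Hence the dimensions are exactly $a$ and $b$, and $\Lambda_A\cap\Lambda_B=\{p\}$. By (F2) the images are rncs $C_A,C_B$ of degrees $a,b$. So the configuration is in $L:=L_{A,a|B,b}\cap P$. Conversely every point of $L$ arises in this way: parametrize $C_A$ and $C_B$. Let $P_T^{sp}\subset P_T$ be the open set of data with spanning configuration, so $L=\mathrm{ev}(P^{sp}_T)$. It is nonempty because $\mathrm{ev}(P_T)\cap E'$ is dense in $E'\subset P$. By Lemma 3, $P_T^{sp}$ is irreducible of dimension $N+5$, so $L$ is irreducible.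

**Step 5. If $(*)$ fails, then $\dim L\le N-2$.** This is the parameter count of Section 2 in general: too few points on a piece do not pin that piece down. We claim that it suffices to show that every fiber of $\mathrm{ev}:P_T^{sp}\to L$ contains infinitely many $PGL_2^2$-orbits. All orbits are irreducible of dimension $6$. Suppose that a fiber had dimension $6$. Then the closure in it of each orbit would be one of its finitely many components; and a component is the closure of at most one orbit, since orbits are open in their closures and two dense open subsets meet. So there would be only finitely many orbits. Hence every fiber has dimension at least $7$, and $\dim L\le N+5-7=N-2$.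

By symmetry let the condition on $A$ fail.

* Let $a\ge2$ and $|A|\le a+1$. Add points of $C_A\setminus p$ to the $d_i$ $(i\in A)$ to get $a+1$ distinct points of $C_A\setminus p$. Together with $p$ they are $a+2$ points of $\Lambda_A\cong\mathbb P^a$ in linearly general position, so there are coordinates in which they are $e_0,\dots,e_a$ and $p=(1:\dots:1)$. For distinct $s_0,\dots,s_a\in\mathbb C$ consider
$$s\mapsto\Big(\frac1{s-s_0}:\dots:\frac1{s-s_a}\Big)=\Big(\prod_{j\ne0}(s-s_j):\dots:\prod_{j\neq a}(s-s_j)\Big).$$
The $a+1$ polynomials of degree $a$ on the right are independent (evaluate at the $s_i$), so this is an rnc of degree $a$. It passes through $e_i$ at $s=s_i$ and through $p$ at $s=\infty$. The cross-ratio of $p,e_0,e_1,e_2$ on this curve is that of $\infty,s_0,s_1,s_2$, and it varies with the $s_i$. So there are infinitely many such curves. Each of them can replace $C_A$ without changing the configuration, and different curves give different orbits.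
* Let $a=1$ and $|A|\le1$. All $d_j$ $(j\in B)$ lie in $\Lambda_B\ne\mathbb P^d$ and the configuration spans, so $A=\{i\}$. Since $d_i\in\Lambda_A\setminus p$ and $\Lambda_A\cap\Lambda_B=\{p\}$, we have $d_i\notin\Lambda_B$. Replace $p$ by any $q\in C_B$ different from the $d_j$ $(j\in B)$, and $C_A$ by the line joining $q$ and $d_i$. This line meets $\Lambda_B$ only in $q$, so the new data are admissible, and different $q$ give different lines. The configuration is unchanged. There are infinitely many such $q$.

**Step 6. If $(*)$ holds, then $\dim L=N-1$.** Now $|A|\ge a+1$ and $|B|\ge b+1$, so by (F1) the configuration determines $\Lambda_A$ and $\Lambda_B$ as spans of its points, and hence $p$. It determines $C_A$: either $a=1$ and $C_A=\Lambda_A$, or $a\ge2$ and $C_A$ is by (F4) the unique rnc through the $|A|+1\ge a+3$ points $p$, $d_i$ $(i\in A)$. Likewise it determines $C_B$. Two data with the same configuration thus parametrize the same curves, with the same marked points and node, so they differ by an element of $PGL_2^2$. Each fiber of $\mathrm{ev}$ on $P_T^{sp}$ is one orbit, of dimension $6$, and $\dim L=N+5-6=N-1$.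

Moreover, under $(*)$ every point of $L_{A,a|B,b}$ spans: the points span $\Lambda_A$ and $\Lambda_B$, and these span a space of dimension $a+b-0=d$. So $L=L_{A,a|B,b}$, which is clearly nonempty. All of this step, and the irreducibility of $L$, hold for any $A,a,B,b$ with $(*)$ and do not use $E$.

**Step 7. Conclusion.** A dense subset of $E'$ lies in the irreducible set $L$, and $\dim E'=N-1$. By Step 5, $(*)$ must hold, and by Step 6, $E'$ is the closure of $L$ in $P$. Hence $E=\mathcal D_{A,a|B,b}$.

**Step 8. A normal form.** For the converse in Section 8 we need matrices. Given $(C_A,C_B,p)$ as in the definition of $L_{A,a|B,b}$, choose coordinates on the linear span $\hat\Lambda_A$ (of dimension $a+1$) in which $C_A$ is $\tau\mapsto(1,\tau,\dots,\tau^a)$ with $p$ at $\tau=\infty$, and on $\hat\Lambda_B$ in which $C_B$ is $\tau\mapsto(1,\tau,\dots,\tau^b)$ with $p$ at $\tau=0$. So $p$ is the last basis vector of $\hat\Lambda_A$ and the first of $\hat\Lambda_B$, up to scalars; rescale one basis so that the two vectors agree. This gives a basis of $\mathbb C^k=\hat\Lambda_A+\hat\Lambda_B$ in which the columns are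
$$v_i=\lambda_i(1,\tau_i,\dots,\tau_i^a,0,\dots,0)^T\ (i\in A),\qquad v_j=\lambda_j(0,\dots,0,1,\tau_j,\dots,\tau_j^b)^T\ (j\in B), \tag{3}$$
where the first $a$ entries of $v_j$ vanish, $\lambda\in(\mathbb C^*)^n$, the $\tau_i\in\mathbb C$ $(i\in A)$ are distinct, and the $\tau_j\in\mathbb P^1\setminus0$ $(j\in B)$ are distinct (for $\tau_j=\infty$ use the last basis vector). So if $(*)$ holds, $\mathcal D_{A,a|B,b}$ is the closure of the image of this irreducible parameter space, and the parameters with all $\tau_j\in\mathbb C^*$ $(j\in B)$ already have dense image.

## 7. Signs force consecutive labels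

Let $E$ be a boundary. By Section 6 it is $\mathcal C_{ij}$ or $\mathcal D_{A,a|B,b}$ with $(*)$. We call generic stratum the set of configurations whose closure defines the locus. It is constructible and dense in $E$, so it contains a nonempty open subset of $E$. By Lemma 2 it contains a point $x\in\partial V_{\ge0}$. Scale so that $p_J(x)\ge0$ for all $J$, and let $v_1,\dots,v_n$ be columns representing $x$. We extend the two sign contradictions of Section 2.

**Step 1. Colliding labels are neighbors.** Let $E=\mathcal C_{ij}$, $i<j$. Then $v_j=cv_i$ with $c\ne0$, and by (F1) all $p_J(x)$ with $\{i,j\}\not\subset J$ are nonzero, hence positive. For a $(k-1)$-set $S\subset[n]\setminus\{i,j\}$, moving $v_j$ past the columns of $S$ between $i$ and $j$ gives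
$$p_{S\cup j}=c\,(-1)^{|S\cap(i,j)|}\,p_{S\cup i} .$$
So $c\,(-1)^{|S\cap(i,j)|}>0$ for all $S$, and the parity of $|S\cap(i,j)|$ is the same for all $S$. If $i,j$ were not cyclically adjacent, there would be $x_0\in(i,j)$ and $y_0\in[n]\setminus[i,j]$. Since $1\le k-1<n-2$, there is an $S\ni x_0$ with $y_0\notin S$. Replacing $x_0$ by $y_0$ changes the parity, a contradiction. So $j\equiv i\pm1$ modulo $n$.

**Step 2. The brackets of a broken curve.** Let $E=\mathcal D_{A,a|B,b}$ with $(*)$. Use a basis $e_0,\dots,e_{a-1},p,f_1,\dots,f_b$ of $\mathbb C^k$ adapted to $\hat\Lambda_A=\langle e,p\rangle$ and $\hat\Lambda_B=\langle p,f\rangle$. For $S\subset A$, $R\subset B$ with $|S|+|R|=k$, the matrix $(v_S,v_R)$ has zero $f$-entries in $v_S$ and zero $e$-entries in $v_R$. So it is block triangular, and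
$$\det(v_S,v_R)=\begin{cases}\alpha(S)\,\beta(R),&|S|=a+1,\ |R|=b,\\ \alpha'(S)\,\beta'(R),&|S|=a,\ |R|=b+1,\end{cases}$$
where $\alpha(S)$ is the determinant of $v_S$ in $\langle e,p\rangle$, $\beta(R)$ that of $v_R$ modulo $p$ in $\langle f\rangle$, $\alpha'(S)$ that of $v_S$ modulo $p$ in $\langle e\rangle$, and $\beta'(R)$ that of $v_R$ in $\langle p,f\rangle$. All four kinds of factors are nonzero by (F1), applied to at most $a+1$ points of $C_A$ or at most $b+1$ points of $C_B$, with $p$ among them for $\alpha'$ and $\beta$. If $|J\cap A|\notin\{a,a+1\}$, then $J$ contains $a+2$ elements of $A$ or $b+2$ elements of $B$, and $p_J(x)=0$. So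
$$p_J(x)\ne0\iff|J\cap A|\in\{a,a+1\}.$$
This holds at every point of the generic stratum.

**Step 3. An exchange identity.** Sorting the columns, $p_{S\cup R}=(-1)^{\mathrm{inv}(S,R)}\det(v_S,v_R)$ up to a common scalar, where $\mathrm{inv}(S,R)=\#\{(s,r)\in S\times R:r<s\}$. Since the determinants factor, for $S,S'\subset A$ and $R,R'\subset B$ of fixed sizes $(a+1,b)$, or of fixed sizes $(a,b+1)$,
$$p_{S\cup R}\,p_{S'\cup R'}=(-1)^h\,p_{S\cup R'}\,p_{S'\cup R},\quad h=\mathrm{inv}(S,R)+\mathrm{inv}(S',R')-\mathrm{inv}(S,R')-\mathrm{inv}(S',R). \tag{4}$$
All four coordinates are nonzero, hence positive, so $h$ must be even.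

**Step 4. $A$ is a cyclic interval.** Suppose not. Then $A$ consists of at least two maximal arcs on the cycle, and so does $B$. Two elements $r,r'$ from different arcs of $B$ are separated by elements of $A$ on both sides, so there are $s<s'$ in $A$ such that exactly one of $r,r'$ lies in $(s,s')$. Take $S\ni s$ with $s'\notin S$ and $S'=(S\setminus s)\cup s'$; take $R\ni r$ with $r'\notin R$ and $R'=(R\setminus r)\cup r'$. In $h$ everything cancels except
$$h=\big([r<s]-[r<s']\big)-\big([r'<s]-[r'<s']\big)=[s<r'<s']-[s<r<s'],$$
where $[\cdot]$ is $1$ or $0$ as the statement is true or false. Exactly one of the two terms is $1$, so $h$ is odd, a contradiction. It remains to see that such sets exist with admissible sizes.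

* If $|A|\ge a+2$, use sizes $(a+1,b)$. One needs $|A|\ge a+2$, $|B|\ge b+1$ and $b\ge1$, and all hold.
* If $a=1$ and $|A|=2$, use sizes $(1,b+1)$ with $S=\{s\}$. One needs $|B|\ge b+2$, and $|B|=n-2\ge k+1=b+3$.

So $A$, and hence $B$, is a cyclic interval. Together with Section 6, every boundary is in the list of Theorem B.

## 8. Reaching every locus from the positive part, and leaving it again

Now let $E$ be any locus in the list of Theorem B. We show that it is a boundary.

**Step 1. What has to be shown.** $E$ is irreducible of dimension $2n-5$. For $\mathcal D_{A,a|B,b}$ this is Section 6, Step 6, with (2). For $\mathcal C_{i,i+1}$, the generic stratum in $P$ is the image of the irreducible variety $PGL_k\times\{n-1\text{ distinct points of }\mathbb P^1\}$; as $n-1\ge d+3$, the rnc is determined by the points, the fibers are copies of $PGL_2$ as in Section 4, Step 2, and the dimension is $(k^2-1)+(n-1)-3=N-1$. Next, $\overline{\partial V_{\ge0}}$ lies in a proper closed subset of the irreducible $V$ (Lemma 2), so it has dimension at most $2n-5$. An irreducible closed subset of dimension $2n-5$ in it is therefore a component. So it suffices to find a Zariski dense set of points of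 $E$ that lie in $\partial V_{\ge0}$.

The shift $(v_1,\dots,v_n)\mapsto(v_2,\dots,v_n,(-1)^{k-1}v_1)$ preserves $\mathrm{Gr}(k,n)_{\ge0}$: the sign compensates for moving a column past $k-1$ others. It preserves $V$ as well, by the invariance of $V$ under permutations and column scalings. So it preserves $\partial V_{\ge0}$ and rotates the labels of the loci.

**Step 2. Collisions.** After rotation, let $1\le i<n$. Consider the points with columns $\lambda_l(1,t_l,\dots,t_l^d)^T$, with $\lambda_l>0$ and real $t_1<\dots<t_i=t_{i+1}<\dots<t_n$. They have rank $k$, because $n-1\ge k$ of the $t_l$ are distinct, so they are in the image of $\nu_k$ and lie in $V$. Their coordinates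
$$p_J=\prod_{l\in J}\lambda_l\prod_{h<j,\;h,j\in J}(t_j-t_h)$$
are $\ge0$, so they are in $V_{\ge0}$. Now replace $t_{i+1}$ by $t_i-\eta$ with small $\eta>0$. In $p_J$ with $J\supset\{i,i+1\}$ the factor $t_{i+1}-t_i=-\eta$ is negative and all others are positive, so $p_J<0$; for all other $J$, $p_J>0$. Both kinds of $J$ exist. So these nearby points of $V(\mathbb R)$ are not in $V_{\ge0}$, and the original points are in $\partial V_{\ge0}$. Their parameters fill a nonempty open subset of a real affine space, which is Zariski dense in the complex affine space, and that dominates $\mathcal C_{i,i+1}$. Hence these points are Zariski dense in $\mathcal C_{i,i+1}$.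

**Step 3. Broken curves.** After rotation, let $A=\{1,\dots,\ell\}$ and $B=\{\ell+1,\dots,n\}$, with $(*)$. We generalize the breaking conic of Section 2. Take real $\tau_1<\dots<\tau_\ell$ and $0<\tau_{\ell+1}<\dots<\tau_n$. For real $\varepsilon\ne0$ set $t_i=\varepsilon\tau_i$ $(i\in A)$ and $t_j=\tau_j$ $(j\in B)$. In the matrix $(t_l^r)$, with rows $0\le r\le d$ and columns $l$, multiply row $r$ by $\varepsilon^{-\min(r,a)}$ and the columns in $B$ by $\varepsilon^a$. The result $M(\varepsilon)$ has entries
$$\varepsilon^{\,r-\min(r,a)}\tau_i^r\quad(i\in A),\qquad\varepsilon^{\,a-\min(r,a)}\tau_j^r\quad(j\in B),$$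
which are polynomial in $\varepsilon$. For small $\varepsilon\ne0$ the $t_l$ are distinct and $M(\varepsilon)$ represents a point of $V(\mathbb R)$. At $\varepsilon=0$ the columns are
$$(1,\tau_i,\dots,\tau_i^a,0,\dots,0)^T\ (i\in A),\qquad\tau_j^a(0,\dots,0,1,\tau_j,\dots,\tau_j^b)^T\ (j\in B).$$
This is of the form (3), and it has rank $k$ by Section 7, Step 2, since there are $J$ with $|J\cap A|=a+1$. So $M(0)$ is a point of $V(\mathbb R)$ and the limit of the points $M(\varepsilon)$. For $\varepsilon\ne0$ and $q=|J\cap A|$,
$$\det M(\varepsilon)_J=\rho(\varepsilon)\,\varepsilon^{a(k-q)}\prod_{h<j,\;h,j\in J}(t_j-t_h),\qquad\rho(\varepsilon)=\prod_{r=0}^d\varepsilon^{-\min(r,a)} .$$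

If $\varepsilon>0$ is small, then $t_1<\dots<t_n$, and all minors are positive. Hence $M(0)\in V_{\ge0}$.

If $\varepsilon<0$ is small, the differences inside $A$ are negative, and the differences between $A$ and $B$ or inside $B$ are positive. So the sign of the minor is $\operatorname{sgn}\rho(\varepsilon)\cdot(-1)^{e(q)}$ with
$$e(q)=a(k-q)+\binom q2,\qquad e(q+1)-e(q)=q-a .$$
This difference is odd for $q=a+1$ and for $q=a-1$. So minors with $|J\cap A|=a+1$ and with $|J\cap A|=a+2$ have opposite signs, and so do minors with $|J\cap A|=a-1$ and with $|J\cap A|=a$.

* If $|A|\ge a+2$, then both $a+1$ and $a+2\le k$ occur as $|J\cap A|$, since $|B|\ge b$.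
* If $a=1$ and $|A|=2$, then both $0$ and $1$ occur, since $|B|=n-2\ge k$.

So $M(\varepsilon)\notin\mathrm{Gr}(k,n)_{\ge0}$ for small $\varepsilon<0$, and $M(0)\in\partial V_{\ge0}$.

The same holds after scaling the columns by $\lambda_l>0$. Absorbing $\tau_j^a>0$ into $\lambda_j$, we have found that all points (3) with real $\tau_1<\dots<\tau_\ell$, $0<\tau_{\ell+1}<\dots<\tau_n$ and $\lambda_l>0$ are in $\partial V_{\ge0}$. These parameters form a nonempty open subset of $\mathbb R^{2n}$, so by Section 6, Step 8, the points are Zariski dense in $\mathcal D_{A,a|B,b}$.

With Section 7, the boundaries are exactly the loci in the list of Theorem B.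

## 9. Telling the loci apart and counting them

**Step 1. Distinctness by circuits.** If two loci coincide, their generic strata each contain a dense open subset of the same irreducible variety, so they meet. On each generic stratum the set of $J$ with $p_J\ne0$ is constant; so the two loci have the same generic matroid. Recall that a circuit is a minimal dependent set of labels.

For $\mathcal C_{i,i+1}$ there is exactly one circuit of size $2$, namely $\{i,i+1\}$.

For $\mathcal D_{A,a|B,b}$ the bases are the $J$ with $|J\cap A|\in\{a,a+1\}$, by Section 7, Step 2. A set $K$ with $|K|\le k$ is independent if and only if $|K\cap A|\le a+1$ and $|K\cap B|\le b+1$. Necessity is clear. For sufficiency: if $|K\cap B|\le b$, enlarge $K$ to a set with $a+1$ elements in $A$ and $b$ in $B$; if $|K\cap B|=b+1$, then $|K\cap A|\le k-b-1=a$, and we enlarge $K$ to a set with $a$ elements in $A$ and $b+1$ in $B$. This is possible as $|A|\ge a+1$ and $|B|\ge b+1$. So the circuits of size $\le k$ are exactly the $(a+2)$-subsets of $A$ and the $(b+2)$-subsets of $B$. Their sizes are at least $3$, so no $\mathcal D$ equals a $\mathcal C_{i,i+1}$.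

If $|A|\ge a+2$ and $|B|\ge b+2$, these circuits cover $[n]$. Connecting circuits that intersect splits them into two classes, with unions $A$ and $B$, and the sizes of the circuits give $a$ and $b$. Otherwise one of the sets has size $2$ and degree $1$, and the other has size $n-2\ge k+1$ and degree $k-2$; then the circuits of size $\le k$ cover only the other set, which recovers all data. So all loci are distinct.

**Step 2. The count.** For fixed $a$ and $b=k-1-a$, the cyclic intervals $A$ with $|A|\ge m(a)$ and $n-|A|\ge m(b)$ have $n+1-m(a)-m(b)$ possible sizes, with $n$ intervals for each size. As $a$ runs from $1$ to $k-2$, every locus is counted twice, as $(A,a)|(B,b)$ and as $(B,b)|(A,a)$. So the number of loci $\mathcal D$ is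
$$\frac n2\sum_{a=1}^{k-2}\big(n+1-m(a)-m(k-1-a)\big).$$
If $k\ge4$, then $m(a)+m(k-1-a)$ is $k+2$ for $a\in\{1,k-2\}$ and $k+3$ for the other $k-4$ values, so the sum is $2(n-k-1)+(k-4)(n-k-2)=(k-2)(n-k-2)+2$. If $k=3$, only $a=1$ occurs, $m(1)+m(1)=4$, and the sum is $n-3=(n-5)+2$, the same formula. Adding the $n$ collision loci gives
$$n+\frac n2\big[(k-2)(n-k-2)+2\big]=2n+\tfrac12n(k-2)(n-k-2).$$
This proves Theorem B. For $(k,n)=(3,6)$ it gives $15$: six collisions and nine pairs of lines.

## 10. Twisted cubics: conics that may be singular

Now $k=4$ and $n\ge7$. The loci $\mathcal C_{i,i+1}$ are the loci (a). For the others $\{a,b\}=\{1,2\}$. Write $I$ for the index set of the degree-$1$ curve. Condition $(*)$ says $|I|\ge2$ and $n-|I|\ge4$, that is, $2\le|I|\le n-4$. The one thing left is that (b) is phrased more loosely than $\mathcal D_I:=\mathcal D_{I,1|I^c,2}$: points may coincide, the line may lie in the plane of the conic, and "conic" may be read as smooth conic or as arbitrary plane conic. Let $S_I$ be the set of configurations in (b). We show $\overline{S_I}=\mathcal D_I$ in either reading.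

**Step 1. $\mathcal D_I\subset\overline{S_I}$.** A configuration in $L_{I,1|I^c,2}$ lies on a line and a smooth conic that meet in $p$, so it is in $S_I$.

**Step 2. Conics with points on them form an irreducible variety.** Put $\mu=n-|I|$ and let
$$Q=\{(C,q_1,\dots,q_{\mu+1}):q_l\in C\}\subset\mathbb P^5\times(\mathbb P^2)^{\mu+1},$$
where $\mathbb P^5$ parametrizes plane conics. $Q$ is cut out by $\mu+1$ equations, so all its components have dimension at least $5+2(\mu+1)-(\mu+1)=\mu+6$. The part over smooth conics has dimension $5+(\mu+1)=\mu+6$ and is irreducible, as an image of $PGL_3\times(\mathbb P^1)^{\mu+1}$. The part over pairs of distinct lines has dimension $4+(\mu+1)=\mu+5$, and the part over double lines has dimension $2+(\mu+1)=\mu+3$. These are too small to contain a component. So $Q$ is irreducible.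

**Step 3. $\overline{S_I}\subset\mathcal D_I$.** Let $X$ be the variety of tuples $\big(H,C,(d_j)_{j\notin I},p,L,(d_i)_{i\in I}\big)$ with $H\subset\mathbb P^3$ a plane, $C\subset H$ any conic, $d_j,p\in C$, $L\ni p$ a line, and $d_i\in L$. It is obtained from the $Q$-bundle over the space of planes by adding a $\mathbb P^2$-bundle (the lines through $p$) and a $(\mathbb P^1)^{|I|}$-bundle. So $X$ is irreducible. On a nonempty, hence dense, open subset $X^\circ$ the conic $C$ is smooth, $L\not\subset H$, and the points are distinct and different from $p$; there the configuration is in $L_{I,1|I^c,2}$, with $\Lambda_A=L$ and $\Lambda_B=H$. Every configuration in $S_I$ underlies a tuple in $X$: choose $p\in L\cap C$. Since $X=\overline{X^\circ}$ and forgetting everything but the points is continuous, every spanning configuration in $S_I$ lies in the closure of $L_{I,1|I^c,2}$ in $P$. Hence $\overline{S_I}\subset\mathcal D_I$.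

So the loci (b) are exactly the $\mathcal D_I$ with $I$ a cyclic interval and $2\le|I|\le n-4$. For each of the $n-5$ sizes there are $n$ intervals, so there are $n(n-5)$ of them. Theorem B for $k=4$ now says precisely that the boundaries of $(V(4,n),V(4,n)_{\ge0})$ are the $n$ loci (a) and the $n(n-5)$ loci (b), all distinct, $n(n-4)$ in total. This proves Theorem A. $\square$

**Remark (zero columns).** Configurations of points have nonzero columns. Suppose that in (b) one also admitted zero columns, as satisfying every incidence condition. Nothing would change: a zero column $i$ is the limit for $\varepsilon\to0$ of $\varepsilon u$, with $u$ a vector representing a point of $L$ if $i\in I$ and of $C$ if $i\notin I$, and the rank stays $4$ because the other columns already have rank $4$.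

For $n=7$ the count is $21=7+7+7$: seven rotations each of the families (i), (ii) and (iii).
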